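\title{The Alexander polynomial detects fibered twisted torus knots}

\begin{abstract}
We prove that a twisted torus knot is fibered if and only if its Alexander polynomial is monic, as conjectured by Adnan and Park. Splitting the exterior along the standard torus reduces fiberedness to the invertibility of a $2\times2$ matrix over a Novikov ring, and the entries of this matrix are sums of group elements with positive coefficients. A statement about irrational rotations shows that one diagonal of the matrix strictly dominates the other in degree. Hence nothing cancels in top degree, and a monic Alexander polynomial forces the dominant entries to be units. The proof gives a combinatorial formula for the leading coefficient, and it shows that the degree of the Alexander polynomial of a twisted torus knot is twice its genus.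
\end{abstract}

\section{Introduction}\label{sec:intro}

A knot $K\subset S^3$ is \emph{fibered} if its exterior $S^3\setminus\nu(K)$, the complement of an open tubular neighborhood, fibers over the circle with fiber a Seifert surface for $K$. The Alexander polynomial $\Delta_K(t)\in\mathbb Z[t^{\pm1}]$ is defined up to multiplication by $\pm t^i$. Its \emph{leading coefficient} is the absolute value of the coefficient of its highest term, and $\Delta_K$ is \emph{monic} if the leading coefficient is $1$. Its degree is the difference between its highest and its lowest exponent; we write $\operatorname{span}\Delta_K$ for this number. Two facts are classical. Every knot satisfies $\operatorname{span}\Delta_K\le 2g(K)$, where $g(K)$ is the genus. If $K$ is fibered, then $\Delta_K$ is the characteristic polynomial of the monodromy on the first homology of the fiber, so it is monic and $\operatorname{span}\Delta_K=2g(K)$. A knot with monic polynomial need not be fibered: the Kinoshita--Terasaka knot and the Conway knot have trivial Alexander polynomial and are not fibered.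

Let $p,q$ be relatively prime integers, and let $r,s$ be integers with $0<r\le|p|+|q|$. The \emph{twisted torus knot} $T(p,q;r,s)$ is obtained from the standard diagram of the torus knot $T(p,q)$ on the flat torus by applying $s$ full twists to $r$ adjacent strands; Section~\ref{sec:model} gives the precise model. We have $T(p,q;r,s)=T(q,p;r,s)$, the knot $T(p,q;r,s)$ is the mirror image of $T(p,-q;r,-s)$, and mirror images of fibered knots are fibered. We therefore assume throughout that $p>q>0$, and we put $N=p+q$. Adnan and Park \cite{AP} conjectured that within this family the Alexander polynomial decides fiberedness. We prove their conjecture.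

\begin{theorem}\label{thm:main}
A twisted torus knot is fibered if and only if its Alexander polynomial is monic.
\end{theorem}

Why should the Alexander polynomial suffice here, when it does not suffice in general? Fiberedness can be expressed as the invertibility of a matrix over a completion of the group ring of the knot group, and an element of that completion is invertible as soon as it has a single term of top degree. The leading coefficient of $\Delta_K$ is what remains of the top-degree terms after abelianizing: a count of group elements with signs. A signed count can equal $1$ because there is one term, or because there are three terms and $1=2-1$. In a family of knots where no such cancellation is possible, monic implies fibered. Twisted torus knots are a natural candidate, because all strands of $T(p,q)$ run in the same direction on the torus and the words that describe the knot group are positive. The simplest cases agree with the conjecture. For $s=0$ or $r=1$ the knot is a torus knot, which is fibered and has monic polynomial. In the family $T(4,3;2,s)$, worked out in Section~\ref{sec:example},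 the polynomial is monic and the knot is fibered for all $s\ne-2$, while $s=-2$ gives $\Delta=2t^2-3t+2$.

The proof computes the leading coefficient from a walk on $\{0,\dots,N-1\}$. Put $u_0=0$ and, for $1\le k\le N$,
\begin{equation}\label{eq:walk}
u_k=\begin{cases}u_{k-1}+q&\text{if }u_{k-1}<p\quad(\text{step $k$ is a \emph{$y$-step}}),\\ u_{k-1}-p&\text{if }u_{k-1}\ge p\quad(\text{step $k$ is an \emph{$x$-step}}).\end{cases}
\end{equation}
We call $u_k$ the \emph{row} of the index $k$. The rows stay in $\{0,\dots,N-1\}$ and satisfy $u_k\equiv kq \pmod N$. Since $q$ is prime to $N$, the sequence $u_0,\dots,u_{N-1}$ takes each value once, and $u_N=0$. Let $X_k$ and $Y_k$ be the numbers of $x$-steps and $y$-steps among the steps $1,\dots,k$, so that $u_k=qY_k-pX_k$, $X_N=q$ and $Y_N=p$. Let $v_k$ be the number of indices $0<i<k$ with $1\le u_i\le r-1$, and put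
\begin{equation}\label{eq:energy}
E_V(k)=pX_k+sr\,v_k,\qquad E_W(k)=qY_k+sr\,v_k=E_V(k)+u_k .
\end{equation}

Suppose $r<N$, and let $e$ be the index $0<e<N$ with $u_e=r$. A \emph{visit} is an index $1\le k\le N$ with $u_k\le r$; it is \emph{early} if $k\le e$ and \emph{late} if $k>e$. Each row in $\{0,\dots,r\}$ is visited once; the last early visit is $e$, in row $r$, and the last late visit is $N$, in row $0$. Let $m_+\ge1$ be the number of early visits at which $E_W$ attains its maximum over the early visits, and let $m_-\ge1$ be the number of late visits at which $E_V$ attains its maximum over the late visits.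

Suppose $r=N$. Put $\varepsilon(k)=E_V(k)-p$ if step $k$ is an $x$-step and $\varepsilon(k)=E_W(k)-p-q$ if it is a $y$-step, and let $m\ge1$ be the number of $k\in\{1,\dots,N\}$ at which $\varepsilon$ attains its maximum.

\begin{theorem}\label{thm:B}
Let $K=T(p,q;r,s)$ with $p>q>0$ coprime, $1\le r\le N=p+q$ and $s\in\mathbb Z$, where twists with $s>0$ have the handedness of the crossings of $T(p,q)$.
\begin{enumerate}
\item[(a)] If $s\ge0$ or $|s|r>pq$, then $K$ is fibered.
\item[(b)] Let $s<0$. If $r<N$, the leading coefficient of $\Delta_K$ is $m_+m_-$, and $K$ is fibered if and only if $m_+=m_-=1$. If $r=N$, the leading coefficient is $m$, and $K$ is fibered if and only if $m=1$.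
\item[(c)] $\operatorname{span}\Delta_K=2g(K)$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} follows from (a) and (b): for $s\ge0$ the knot is fibered and hence monic, and for $s<0$ part (b) says that it is fibered exactly when the leading coefficient is $1$. Part (c) is not needed for this.

Section~\ref{sec:tools} recalls the Novikov ring, the fibering criterion and torsion, and isolates the algebraic mechanism (Lemma~\ref{lem:dominant}). Section~\ref{sec:split} splits the exterior along the torus and produces a $2\times2$ matrix whose invertibility implies fiberedness and whose abelianized determinant gives $\Delta_K$. After the example, Section~\ref{sec:degrees} reduces (a) and (b) to one inequality between the degrees of the four entries. For $s>0$ it is immediate. For $s<0$, Section~\ref{sec:rotation} turns it into a statement on the first $r$ points of an irrational rotation, which Section~\ref{sec:proofC} proves by renormalization. Section~\ref{sec:genus} proves (c).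

\section{Novikov homology and torsion}\label{sec:tools}

Let $X$ be a connected finite CW complex, $G=\pi_1(X)$, and $\varphi\colon G\to\mathbb Z$ a nonzero homomorphism. Later $X$ is a knot exterior and $\varphi$ is the abelianization.

\subsection{The Novikov ring}

The \emph{Novikov ring} $\mathcal R=\widehat{\mathbb Z[G]}_\varphi$ consists of the formal sums $\sum_{g\in G}n_gg$, $n_g\in\mathbb Z$, such that for every real number $C$ only finitely many $g$ with $n_g\ne0$ have $\varphi(g)\ge C$. This condition makes the product of $\mathbb Z[G]$ extend to $\mathcal R$. For $v\in\mathcal R$ let $\deg v$ be the largest value of $\varphi$ on the support of $v$, with $\deg0=-\infty$; then $\deg(vv')\le\deg v+\deg v'$. The \emph{top part} of $v\ne0$ is the sum of its terms of degree $\deg v$. For $G=\mathbb Z$ and $\varphi=\mathrm{id}$, the ring $\mathcal R$ is the ring of Laurent series in $t^{-1}$ over $\mathbb Z$, and a Laurent polynomial is a unit in it exactly when it is monic. The next lemma is the noncommutative form of one direction.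

\begin{lemma}\label{lem:unit}
If the top part of $v\in\mathcal R$ is $\pm g$ with $g\in G$, then $v$ is a unit and $\deg v^{-1}=-\deg v$. In particular $g-1$ is a unit whenever $\varphi(g)\ne0$.
\end{lemma}

\begin{proof}
Write $v=\pm g(1-h)$ with $\deg h\le-1$. Since $\deg h^n\le-n$, the series $\sum_{n\ge0}h^n$ defines an element of $\mathcal R$, and $v^{-1}=\pm\bigl(\sum_{n\ge0} h^n\bigr)g^{-1}$ has top part $\pm g^{-1}$. The top part of $g-1$ is $g$ if $\varphi(g)>0$ and $-1$ if $\varphi(g)<0$.
\end{proof}

For $v\in\mathbb Z[G]$ let $v_0\in\mathbb Z[t^{\pm1}]$ be its image under $g\mapsto t^{\varphi(g)}$, and apply the same notation to matrices. Call $v$ \emph{positive} if it is a finite sum of elements of $G$, repetitions allowed; its terms are counted with multiplicity. Nothing cancels when a positive $v\neq0$ is abelianized: the highest exponent of $v_0$ is $\deg v$, and its coefficient is the number of terms in the top part of $v$.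

\begin{lemma}\label{lem:dominant}
Let $A,B,C,D\in\mathbb Z[G]$ be positive with $\deg B+\deg C>\deg A+\deg D$, let $m_B,m_C$ be the numbers of terms in the top parts of $B$ and $C$, and let $\mathcal M=\begin{pmatrix}A&B\\C&D\end{pmatrix}$. Then $\det\mathcal M_0$ has leading coefficient $m_Bm_C$. If $m_Bm_C=1$, then $\mathcal M$ is invertible over $\mathcal R$.
\end{lemma}

\begin{proof}
In $\det\mathcal M_0=A_0D_0-B_0C_0$ the product $B_0C_0$ has highest term $m_Bm_C\,t^{\deg B+\deg C}$, and all exponents of $A_0D_0$ are smaller. Let $m_B=m_C=1$. Then $B$ is a unit by Lemma~\ref{lem:unit}. Exchange the columns of $\mathcal M$ and subtract $DB^{-1}$ times the first row from the second; the result is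
\[
\begin{pmatrix}B&A\\0&C-DB^{-1}A\end{pmatrix}.
\]
Since $\deg(DB^{-1}A)\le\deg D-\deg B+\deg A<\deg C$, the entry $C-DB^{-1}A$ has the same top part as $C$, so it is a unit. A triangular matrix with units on the diagonal is invertible.
\end{proof}

\begin{remark}\label{rem:both}
Both hypotheses exclude a cancellation. Let $g_1,g_2,g_3$ be distinct elements of $\ker\varphi$. Without positivity, $C=g_1+g_2-g_3$ has $C_0=1$ although its top part has three terms. Without the strict inequality, $A=B=1$, $C=g_3$, $D=g_1+g_2$ are positive and $\det\mathcal M_0=1$, but invertibility of $\mathcal M$ again depends on $g_1+g_2-g_3$, to which Lemma~\ref{lem:unit} does not apply.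
\end{remark}

\subsection{Homology and the fibering criterion}

For a CW complex $Y$ with a map to $X$ let $\widetilde Y\to Y$ be the pullback of the universal cover of $X$. The group $G$ acts on it from the left, and $H_*(Y;\mathcal R)$ is the homology of $\mathcal R\otimes_{\mathbb Z[G]}C_*(\widetilde Y)$, a complex of free left $\mathcal R$-modules. These groups satisfy the Mayer--Vietoris sequence, and $H_1(X;\mathcal R)=H_1(G;\mathcal R)$.

They are computed with Fox calculus. On the free group with basis $g_1,\dots,g_n$ the Fox derivatives $\partial_i$ are determined by $\partial_ig_j=\delta_{ij}$ and $\partial_i(\omega\omega')=\partial_i\omega+\omega\,\partial_i\omega'$; it follows that $\partial_i(\omega^{-1})=-\omega^{-1}\partial_i\omega$. If $\omega$ is a \emph{positive word}, one without inverse letters, then $\partial_i\omega$ is the sum of the prefixes of $\omega$ that precede the occurrences of $g_i$, so it is a positive element. Suppose $Y$ has one $0$-cell and $1$-cells $g_1,\dots,g_n$, and denote images in $G$ by the same letters. Then $C_1=\mathcal R^n$ consists of row vectors, the boundary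 map is $(\alpha_1,\dots,\alpha_n)\mapsto\sum_i\alpha_i(g_i-1)$, and the lift of an edge loop $\omega$ is the chain $(\partial_1\omega,\dots,\partial_n\omega)$. This describes both the boundary of a $2$-cell attached along $\omega$ and the chain map induced by a map of graphs that sends an edge to $\omega$.

\begin{lemma}\label{lem:acyclic}
Let $Y$ be a circle with generator $g$, or a torus with $\pi_1(Y)$ generated by $g,g'$. If $\varphi(g)\ne0$, then $H_*(Y;\mathcal R)=0$.
\end{lemma}

\begin{proof}
For the circle the complex is $\mathcal R\to\mathcal R$, right multiplication by the unit $g-1$. For the torus the $2$-cell has boundary $(1-g',g-1)$, the Fox row of $gg'g^{-1}g'^{-1}$. The second coordinate is a unit, so $\partial_2$ is injective and every $1$-cycle is homologous to a cycle $(\alpha,0)$; then $\alpha(g-1)=0$ gives $\alpha=0$. Finally $\partial_1$ is onto.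
\end{proof}

We use two theorems. The first combines Sikorav's theorem, for which see \cite{Bieri,Kielak}, with the theorem of Bieri, Neumann and Strebel \cite{BNS}. The second is due to Stallings.

\begin{theorem}\label{thm:sikorav}
Let $G$ be finitely generated and $\varphi\colon G\to\mathbb Z$ nonzero. If $H_1(G;\widehat{\mathbb Z[G]}_{\varphi})=0$ and $H_1(G;\widehat{\mathbb Z[G]}_{-\varphi})=0$, then $\ker\varphi$ is finitely generated.
\end{theorem}

\begin{theorem}\label{thm:stallings}
Let $G$ be the group of a knot $K$ and $\varphi\colon G\to\mathbb Z$ the abelianization. If $\ker\varphi$ is finitely generated, then $K$ is fibered.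
\end{theorem}

Exchanging left and right modules through $g\mapsto g^{-1}$ exchanges $\varphi$ and $-\varphi$. Both signs appear in Theorem~\ref{thm:sikorav}, so conventions about sides do not matter.

\subsection{Torsion}\label{sec:torsion}

Let $\rho\colon G\to U(k)$ be a unitary representation and put $\rho_t(g)=t^{\varphi(g)}\rho(g)$, extended additively to $\mathbb Z[G]$ and entrywise to matrices, which become block matrices. The group $G$ acts on row vectors in $\mathbb C(t)^k$ from the right through $\rho_t$. For a finite complex $Y\to X$ consider $\mathbb C(t)^k\otimes_{\mathbb Z[G]}C_*(\widetilde Y)$. If this complex is acyclic, we call $Y$ \emph{$\rho_t$-acyclic}, and $Y$ has a Reidemeister torsion $\tau(Y,\rho_t)\in\mathbb C(t)^\times$, defined up to factors $ct^i$ with $c\in\mathbb C^\times$; otherwise $\tau(Y,\rho_t)=0$. For the trivial representation with $k=1$ we have $\rho_t(v)=v_0$, all matrices are defined over $\mathbb Z[t^{\pm1}]$, and the torsion $\tau(Y)\in\mathbb Q(t)$ is defined up to factors $\pm t^i$. The sign $\doteq$ means equality up to the respective factors. For a quotient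 of Laurent polynomials put $\operatorname{span}(f/f')=\operatorname{span}f-\operatorname{span}f'$, and $\operatorname{span}0=-\infty$. We need three standard properties.
\begin{enumerate}
\item[(T1)] \emph{Homotopy invariance up to $\doteq$.} A homotopy equivalence over $X$ has a mapping cone that is a contractible free complex over $\mathbb C[t^{\pm1}]$, resp.\ $\mathbb Z[t^{\pm1}]$. It changes the torsion by the determinant of an invertible matrix over that ring, which is a unit $ct^i$, resp.\ $\pm t^i$.
\item[(T2)] \emph{Multiplicativity.} If $Y=Y_1\cup Y_2$ and $Y_2$, $Y_1\cap Y_2$ are acyclic, then $Y$ is acyclic if and only if $Y_1$ is, and $\tau(Y,\rho_t)\,\tau(Y_1\cap Y_2,\rho_t)\doteq\tau(Y_1,\rho_t)\,\tau(Y_2,\rho_t)$.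
\item[(T3)] \emph{Presentation formula.} Let $Y$ be an acyclic $2$-complex with one $0$-cell, $1$-cells $g_1,\dots,g_n$ and $n-1$ cells of dimension $2$, and let $\varphi(g_j)\ne0$. If $\mathcal F_j$ is the matrix of Fox rows of the $2$-cells with column $j$ deleted, then $\tau(Y,\rho_t)\doteq\det\rho_t(\mathcal F_j)/\det(\rho_t(g_j)-1)$.
\end{enumerate}
If $\varphi(g)\ne0$, then $\det(\rho_t(g)-1)$ is a Laurent polynomial whose extreme terms are $\det\rho(g)\,t^{k\varphi(g)}$ and $(-1)^k$, so it is nonzero and has span $k|\varphi(g)|$. Hence the proof of Lemma~\ref{lem:acyclic} shows that the circle and the torus of that lemma are $\rho_t$-acyclic, and (T3) gives the torsions $1/\det(\rho_t(g)-1)$ and $1$.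

\begin{theorem}[Milnor]\label{thm:milnor}
The exterior $X$ of a knot $K$ is acyclic over $\mathbb Q(t)$, and $\tau(X)\doteq\Delta_K(t)/(t-1)$.
\end{theorem}

\section{Splitting the exterior along the torus}\label{sec:split}

\subsection{The model}\label{sec:model}

Let $S^3=\{|z_1|^2+|z_2|^2=2\}\subset\mathbb C^2$ with its boundary orientation, and identify $T=\{|z_1|=|z_2|=1\}$ with $\mathbb R^2/\mathbb Z^2$ through $(\xi,\eta)\mapsto(e^{2\pi i\xi},e^{2\pi i\eta})$. The torus $T$ splits $S^3$ into the solid tori $V=\{|z_1|\le|z_2|\}$ and $W=\{|z_2|\le|z_1|\}$. The meridian disk $V\cap\{\arg z_2=0\}$ has boundary $m_V=\{\eta=0\}$, and the meridian disk $W\cap\{\arg z_1=0\}$ has boundary $m_W=\{\xi=0\}$. The function $u=p\eta-q\xi$ descends to a map $T\to\mathbb R/\mathbb Z$ whose level sets, the \emph{leaves}, are closed curves of direction $(p,q)$, connected because $p$ and $q$ are coprime. The leaf $K_0=\{u\equiv\frac12\}$, oriented by $(p,q)$, is $T(p,q)$.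

The \emph{antidiagonal} is the arc of points $(-u/N,u/N)$, $0<u<N$; the parameter is the value of the function $u$, and we call it the \emph{height}. The antidiagonal misses $m_V$ and $m_W$ and crosses $K_0$ at the $N$ half-integral heights, always in the same direction. Fix a small $\epsilon>0$ and let $I$ be the subarc of heights $\epsilon\le u\le r-\epsilon$, with endpoints $P$ at height $\epsilon$ and $Q$ at height $r-\epsilon$; see Figure~\ref{fig:torus}. It crosses $r$ adjacent strands of $K_0$. Let $\mathbb D$ be the disk of points of $S^3$ whose pair of arguments lies in $I$ and for which $\bigl|\log|z_1/z_2|\bigr|\le\epsilon$. Then $\mathbb D\cap T=I$, and the unknot $c=\partial\mathbb D$ meets $T$ in $P$ and $Q$. Orient $c$ so that $\operatorname{lk}(c,K_0)=r$. Twisting $s$ times along $\mathbb D$ is the same as $-1/s$ surgery on $c$, so $K_s=T(p,q;r,s)$ is the image of $K_0$ after this surgery. The surgery adds $s\operatorname{lk}(\cdot,c)\operatorname{lk}(\cdot,c)$ to linking numbers, and two leaves have linking number $pq>0$; thus twists with $s>0$ have the handedness of $K_0$. The opposite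 convention replaces $s$ by $-s$ and does not affect Theorem~\ref{thm:main}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=6]
\begin{scope}
\clip (-1,0) rectangle (0,1);
\foreach \n in {0,...,6} {
  \draw[thick] (-1,{(\n-2.5)/4}) -- (0,{(\n+0.5)/4});
  \draw[dashed] (-1,{(\n-2.85)/4}) -- (0,{(\n+0.15)/4});
}
\end{scope}
\draw (-1,0) rectangle (0,1);
\draw[dotted] (0,0) -- (-1,1);
\draw[line width=2.2pt] (-0.0429,0.0429) -- (-0.2429,0.2429);
\foreach \n in {0,...,6}
  \fill ({-(\n+0.15)/7},{(\n+0.15)/7}) circle (0.008) node[above right,fill=white,inner sep=0.6pt,xshift=2pt,yshift=1pt] {\small $\n$};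
\node[below left,inner sep=1pt] at (-0.0429,0.0429) {\small $P$};
\node[below left,inner sep=1pt] at (-0.2429,0.2429) {\small $Q$};
\node[below] at (-0.5,0) {$m_V$}; \node[above] at (-0.5,1) {$m_V$};
\node[right] at (0,0.8) {$m_W$}; \node[left] at (-1,0.5) {$m_W$};
\node[below right] at (0,0) {$O$};
\draw[->,thick] (0.06,0.4) -- (0.22,0.52) node[right] {$(p,q)$};
\end{tikzpicture}
\caption{The flat torus, drawn as the square $[-1,0]\times[0,1]$, for $p=4$, $q=3$, $r=2$. Solid slanted lines: the torus knot $K_0$. Dashed lines: the parallel leaf $\ell$. Dotted: the antidiagonal. Heavy arc: $I$, from $P$ to $Q$, crossing the two strands of $K_0$ to be twisted. The points where $\ell$ meets the antidiagonal are labeled by their rows; moving in direction $(p,q)$, the leaf meets them in the order $0,3,6,2,5,1,4$, and it crosses $I$ only in row $1$.}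
\label{fig:torus}
\end{figure}

\begin{remark}\label{rem:choices}
The knot does not depend on the choices. Translation of $T$ by $(-i/N,i/N)$, $i\in\mathbb Z$, changes $u$ by $i$, so it preserves $K_0$, and it extends to $S^3$; hence any $r$ consecutive strands give the same knot. If $r\le p$ one may use a vertical arc instead of $I$: rotate the direction of $I$ from $(-1,1)$ to $(0,1)$, keeping the range of $u$. The segment stays transverse to $K_0$. It stays embedded unless two of its points differ by a lattice vector, along which $u$ changes by less than $r$. But $u$ changes by $N\ge r$ and $p\ge r$ along the two extreme primitive vectors, and by $pb+qa\ge2p+q>r$ along a primitive vector $(-a,b)$ with $1\le a<b$. If $r\le q$ one may rotate to the horizontal direction $(-1,0)$, where the bounds are $N$, $q$, and $pb+qa\ge p+2q$ for $1\le b<a$.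
\end{remark}

For $s=0$ the knot is a torus knot. \emph{From now on $s\ne0$.} Let $X$ be the exterior of $K_s$, let $G=\pi_1(X)$, let $\varphi\colon G\to\mathbb Z$ be the abelianization with $\varphi(\mu_K)=1$ on the oriented meridian, and let $\mathcal R=\widehat{\mathbb Z[G]}_\varphi$. Theorem~\ref{thm:sikorav} asks for two vanishing statements. A symmetry of the model makes them equivalent.

\begin{lemma}\label{lem:symmetry}
If $H_1(X;\mathcal R)=0$, then $K_s$ is fibered.
\end{lemma}

\begin{proof}
The map $(z_1,z_2)\mapsto(e^{-2\pi ir/N}\bar z_1,e^{2\pi ir/N}\bar z_2)$ is a product of two reflections of $\mathbb R^4$, so it preserves the orientation of $S^3$. On $T$ it is the point reflection $(\xi,\eta)\mapsto(-r/N-\xi,r/N-\eta)$ in the midpoint of $I$, and it acts by $u\mapsto r-u$. It preserves $K_0$, reversing its orientation, and it preserves $I$, $|z_1/z_2|$, $\mathbb D$ and $c$. An orientation-preserving homeomorphism of $(S^3,c)$ sends $(\mu_c,\lambda_c)$ to $\pm(\mu_c,\lambda_c)$, so it preserves the surgery slope. We obtain a homeomorphism of $X$ that sends $\mu_K$ to $-\mu_K$ in homology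 and hence carries $\varphi$ to $-\varphi$. Thus $H_1(G;\widehat{\mathbb Z[G]}_{\varphi})=0$ implies $H_1(G;\widehat{\mathbb Z[G]}_{-\varphi})=0$, and Theorems~\ref{thm:sikorav} and~\ref{thm:stallings} apply.
\end{proof}

\subsection{The pieces and their free groups}

The surgered manifold has no convenient torus, but the link exterior $Z=S^3\setminus\nu(K_0\cup c)$ does, and we shall see that $Z$ and $X$ have the same Novikov homology. Write $Z=V_0\cup_SW_0$ with $V_0=Z\cap V$, $W_0=Z\cap W$ and $S=Z\cap T=T\setminus\nu(K_0\cup P\cup Q)$. The surface $S$ is an annulus with two small disks removed.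

Removing the groove $\nu(K_0)$ from $V$ leaves a solid torus, and the arc $c\cap V$ is parallel to its boundary through the half disk $\mathbb D\cap V$. The half disk is disjoint from the meridian disk bounded by $m_V$, because $I$ misses $m_V$; this is where $r\le N$ is used. Cutting $V_0$ along the two disks gives a ball. So $V_0$ is a handlebody of genus $2$, and $\pi_1(V_0)$ is free on the generators $x,a$ dual to the two disks. A path in $S$ with endpoints off $m_V\cup I$ is \emph{read in $V_0$} by recording its crossings with $m_V$ (letter $x$ if $\eta$ increases, $x^{-1}$ otherwise) and with $I$ (letter $a$ in the direction of $K_0$, $a^{-1}$ otherwise). In the same way $\pi_1(W_0)$ is free on $y,b$, where $y$ records a crossing with $m_W$ with $\xi$ increasing and $b$ a crossing with $I$ in the direction of $K_0$. The words of a path $\omega$ are denoted $\omega_V$ and $\omega_W$. They are multiplicative under concatenation, and for a loop at the base point they are its images in $\pi_1(V_0)$ and $\pi_1(W_0)$, so that $\omega_V=\omega_W$ in $\pi_1(Z)$ and in $G$. For a path that is not closed,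 $\omega_V$ and $\omega_W$ are in general different elements of $G$.

The loop $x$ is homologous in $S^3\setminus K_0$ to the core $\{z_1=0\}$ of $V$, around which $K_0$ winds $p$ times, and it misses $\mathbb D$. So $\operatorname{lk}(x,K_0)=p$ and $\operatorname{lk}(x,c)=0$; for $y$ the numbers are $q$ and $0$. The loops $a$ and $b$ are homologous to $\mu_c$. In $H_1(Z)$ we have $\lambda_c=r\mu_K$, and the surgery imposes $\mu_c=s\lambda_c$. Therefore
\begin{equation}\label{eq:phi}
\varphi(x)=p,\qquad\varphi(y)=q,\qquad\varphi(a)=\varphi(b)=sr\ne0 .
\end{equation}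

\subsection{A basis of $\pi_1(S)$}

We want a basis of $\pi_1(S)$ whose words are as positive as possible. A leaf is the right curve to start from, since it crosses $m_V$, $m_W$ and $I$ always in the positive direction. Fix $0<v<\epsilon$, take the base point on the antidiagonal at height $v$, and follow the leaf $\ell=\{u\equiv v\}$ in the direction $(p,q)$. From the point $(-u/N,u/N)$ with $u\notin\mathbb Z$ it next meets a translate of the antidiagonal at $((p-u)/N,(u+q)/N)$. If $u<p$, it has crossed $\xi=0$ but not $\eta=1$, so it reads $y$, and the new point has height $u+q$. If $u>p$, it has crossed $\eta=1$ but not $\xi=0$, so it reads $x$, and the new height is $u-p$. Hence the $k$-th meeting with the antidiagonal is at height $u_k+v$, with $u_k$ as in \eqref{eq:walk}, and step $k$ reads the letter after which it is named. The $k$-th meeting lies on $I$ if and only if $1\le u_k\le r-1$; such an index $k$ is called a \emph{crossing}, and $v_k$ is the number of crossings before $k$. After $N$ steps the leaf closes up. In the annulus $T\setminus K_0=\{-\frac12<u<\frac12\}$ the loop $\ell$ is a core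 at $u=v$, with $P$ at $u=\epsilon$ on one side and $Q$ at $u=-\epsilon$ on the other.

Let $a_P$ be a small loop at the base point that encircles $P$ on the $P$-side of $\ell$, oriented to cross $I$ positively. It lies in the open second quadrant at the lattice point $O$, so it meets neither $m_V$ nor $m_W$ and reads $a$ in $V_0$ and $b$ in $W_0$. In particular $a=b$ in $G$. A loop around $Q$ must be joined to the base point by a path.

\emph{The case $r<N$.} Let $\gamma$ be the part of $\ell$ from index $0$ to index $e$, and $\delta$ the part from $e$ to $N$. At index $e$ the leaf is at height $r+v$, next to $Q$. Let $a_Q$ be a small loop based there that encircles $Q$ on the $Q$-side of $\ell$ and reads $a$, resp.\ $b$. Put $d_Q=\gamma a_Q\gamma^{-1}$.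

\emph{The case $r=N$.} Now $Q$ is the point $(\epsilon/N,-\epsilon/N)$ in the fourth quadrant at $O$. Let $\beta$ be the path from the base point toward $Q$ obtained by pushing the segment of slope $-1$ through $O$ slightly into the third quadrant. It lies on the $Q$-side of $\ell$, crosses $\eta=0$ downward and then $\xi=0$ to the right, so $\beta_V=x^{-1}$ and $\beta_W=y$. Let $a_Q$ be a small loop around $Q$ at the end of $\beta$ that reads $a$, resp.\ $b$, and put $d_Q=\beta a_Q\beta^{-1}$.

\begin{lemma}\label{lem:basis}
The group $\pi_1(S)$ is free on $a_P,\ell,d_Q$. The words $\ell_V,\gamma_V,\delta_V$ in $x,a$ and $\ell_W,\gamma_W,\delta_W$ in $y,b$ are positive. If step $k$ is an $x$-step, the prefix of $\ell_V$ that precedes its letter has degree $E_V(k)-p$; if it is a $y$-step, the prefix of $\ell_W$ that precedes its letter has degree $E_W(k)-q$.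
\end{lemma}

\begin{proof}
The loop $\ell$ cuts $S$ into two pairs of pants. Each deformation retracts to the union of $\ell$, a circle around the puncture and an arc joining them, so their groups are free on $\{\ell,a_P\}$ and on $\{\ell,d_Q\}$. By van Kampen's theorem $\pi_1(S)$ is their free product amalgamated over $\langle\ell\rangle$, which is free on the three loops. Positivity was noted above. The prefix before the letter of an $x$-step $k$ contains $X_k-1$ letters $x$ and $v_k$ letters $a$, so by \eqref{eq:phi} its degree is $p(X_k-1)+sr\,v_k$; for a $y$-step the prefix contains $Y_k-1$ letters $y$ and $v_k$ letters $b$.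
\end{proof}

\subsection{The matrix}

Define a matrix $\mathcal M$ over $\mathbb Z[G]$ by
\begin{equation}\label{eq:matrix}
\mathcal M=\begin{pmatrix}A&B\\C&D\end{pmatrix}=\begin{pmatrix}\partial_x\gamma_V&\partial_y\gamma_W\\\gamma_V\,\partial_x\delta_V&\gamma_W\,\partial_y\delta_W\end{pmatrix}\quad(r<N),\qquad
\mathcal M=\begin{pmatrix}\partial_x\ell_V&\partial_y\ell_W\\-x^{-1}&1\end{pmatrix}\quad(r=N).
\end{equation}
For $r<N$ all four entries are positive: since $\ell_V=\gamma_V\delta_V$, the entries $A$ and $C$ are the sums of the prefixes of $\ell_V$ before the letters of the $x$-steps $k\le e$ and $k>e$, and $B$ and $D$ are the sums of the prefixes of $\ell_W$ before the letters of the $y$-steps $k\le e$ and $k>e$.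

Let $\mathcal M'$ be the matrix with rows $(\partial_xd_V,\partial_yd_W)$ for $d\in\{d_Q,\ell\}$, in this order if $r<N$ and in the opposite order if $r=N$. Let $h\in G$ be the image of $d_Q$; it is conjugate to $a$, so $\varphi(h)=sr$. For $r<N$ we have $h=\gamma_Va\gamma_V^{-1}=\gamma_Wb\gamma_W^{-1}$ and, since $\partial_xa=0$,
\[
\partial_x(\gamma_Va\gamma_V^{-1})=\partial_x\gamma_V-\gamma_Va\gamma_V^{-1}\partial_x\gamma_V=(1-h)A,
\]
and in the same way $\partial_y(\gamma_Wb\gamma_W^{-1})=(1-h)B$. The point is that the same factor $1-h$ appears in both columns. Moreover $\partial_x\ell_V=A+C$ and $\partial_y\ell_W=B+D$. For $r=N$ the row of $d_Q$ is $(1-h)(\partial_xx^{-1},\partial_yy)=(1-h)(-x^{-1},1)$. Thus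
\begin{equation}\label{eq:factor}
\mathcal M'=\begin{pmatrix}1-h&0\\1&1\end{pmatrix}\mathcal M\quad(r<N),\qquad\mathcal M'=\begin{pmatrix}1&0\\0&1-h\end{pmatrix}\mathcal M\quad(r=N).
\end{equation}

\begin{proposition}\label{prop:matrix}
If $\mathcal M$ is invertible over $\mathcal R$, then $K_s$ is fibered.
\end{proposition}

\begin{proof}
Write $X=Z\cup U$ with $U$ the surgery solid torus. The image of $\pi_1(\partial U)$ under $\varphi$ is generated by $\varphi(\lambda_c)=r$ and $\varphi(\mu_c)=sr$, so it is $r\mathbb Z$. Since $\pi_1(\partial U)\to\pi_1(U)$ is onto, the core $g_U$ of $U$ has $\varphi(g_U)=\pm r$. By Lemma~\ref{lem:acyclic}, $U$ and $\partial U$ have vanishing homology over $\mathcal R$, and the Mayer--Vietoris sequence gives $H_1(X;\mathcal R)\cong H_1(Z;\mathcal R)$.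

The spaces $S,V_0,W_0$ are homotopy equivalent to wedges of circles, and each has a generator ($a_P$, $a$, $b$) that maps to $a\in G$. Since $s\ne0$, the element $a-1$ is a unit. Hence $H_0(S;\mathcal R)=0$, and $H_1(Z;\mathcal R)$ is the cokernel of $H_1(S;\mathcal R)\to H_1(V_0;\mathcal R)\oplus H_1(W_0;\mathcal R)$. In
\[
H_1(V_0;\mathcal R)=\{(\alpha_x,\alpha_a)\in\mathcal R^2:\alpha_x(x-1)+\alpha_a(a-1)=0\}
\]
the coordinate $\alpha_x$ is arbitrary and determines $\alpha_a$, so $H_1(V_0;\mathcal R)\cong\mathcal R$ through the $x$-coordinate. For the same reason $H_1(W_0;\mathcal R)\cong\mathcal R$ through the $y$-coordinate, and $H_1(S;\mathcal R)\cong\mathcal R^2$ through the coordinates of $\ell$ and $d_Q$. A generator $d$ of $\pi_1(S)$ contributes $\partial_xd_V$ to the $x$-coordinate and $\partial_yd_W$ to the $y$-coordinate, and $a_P$ contributes $\partial_xa=\partial_yb=0$. So, up to the sign of the second column, the map $\mathcal R^2\to\mathcal R^2$ is right multiplication by $\mathcal M'$. Since $1-h$ is a unit, \eqref{eq:factor} shows that $\mathcal M'$ is invertible if $\mathcal M$ is.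 Then $H_1(X;\mathcal R)=0$, and Lemma~\ref{lem:symmetry} applies.
\end{proof}

\begin{proposition}\label{prop:alex}
Let $\rho\colon G\to U(k)$ be such that $X$ is $\rho_t$-acyclic. Then
\begin{equation}\label{eq:twisted}
\tau(X,\rho_t)\doteq\frac{\det\rho_t(\mathcal M)\;\det(1-\rho_t(h))}{\det(\rho_t(a)-1)\;\det(\rho_t(g_U)-1)},\qquad\operatorname{span}\tau(X,\rho_t)=\operatorname{span}\det\rho_t(\mathcal M)-kr .
\end{equation}
Moreover
\begin{equation}\label{eq:alex}
\Delta_{K_s}(t)\doteq\det\mathcal M_0\cdot\frac{t-1}{t^r-1},
\end{equation}
so $\Delta_{K_s}$ and $\det\mathcal M_0$ have the same leading coefficient.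
\end{proposition}

\begin{proof}
The solid torus $U$ and the torus $\partial U$ are acyclic with torsions $1/\det(\rho_t(g_U)-1)$ and $1$. By (T2), $Z$ is acyclic and $\tau(X,\rho_t)\doteq\tau(Z,\rho_t)/\det(\rho_t(g_U)-1)$. The space $Z$ is homotopy equivalent to the double mapping cylinder of maps from a wedge of three circles $a_P,\ell,d_Q$ to the wedges of circles $x,a$ and $y,b$. Collapsing the interval over the base point gives a $2$-complex with one $0$-cell, $1$-cells $x,a,y,b$ and three $2$-cells attached along $d_Vd_W^{-1}$, $d\in\{a_P,\ell,d_Q\}$. By (T1) we may compute $\tau(Z,\rho_t)$ from it. Since $d_V=d_W$ in $G$, the Fox row of $d_Vd_W^{-1}$ is $(\partial_xd_V,\partial_ad_V,-\partial_yd_W,-\partial_bd_W)$. Delete the $a$-column. In the columns $x,y,b$ the row of $a_P$ is $(0,0,-1)$, so the remaining determinant is $\pm\det\rho_t(\mathcal M')$, which is $\pm\det(1-\rho_t(h))\det\rho_t(\mathcal M)$ by \eqref{eq:factor}. Now (T3) gives the first formula. The factors for $h$ and $a$ both have span $k|s|r$ and the factor for $g_U$ has span $kr$, which gives the second. For the trivial representation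 $X$ is acyclic by Theorem~\ref{thm:milnor}, the factors $1-t^{sr}$ and $t^{sr}-1$ cancel, and $\Delta_{K_s}/(t-1)\doteq\det\mathcal M_0/(t^r-1)$.
\end{proof}

As a check, take $p=3$, $q=2$, $r=1$. The walk is $0,2,4,1,3,0$ with letters $y,y,x,y,x$, there are no crossings, and $e=3$. So $\gamma_V=x$, $\gamma_W=y^2$, $\delta_V=x$, $\delta_W=y$, which gives $A_0=1$, $B_0=1+t^2$, $C_0=t^3$, $D_0=t^4$ and $\det\mathcal M_0=-t^3(t^2-t+1)$, the polynomial of the trefoil.

\section{The knots $T(4,3;2,s)$}\label{sec:example}

The whole mechanism is visible for $p=4$, $q=3$, $r=2$, the case of Figure~\ref{fig:torus}. The walk is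
\[
\begin{array}{c|cccccccc}
k&0&1&2&3&4&5&6&7\\\hline
u_k&0&3&6&2&5&1&4&0\\
\text{step }k&&y&y&x&y&x&y&x
\end{array}
\]
Here $e=3$, the only crossing is $k=5$, the only early visit is $3$, and the late visits are $5$ and $7$. We read $\gamma_V=x$, $\gamma_W=y^2$, $\delta_V=xax$, $\delta_W=yby$, so
\[
\mathcal M=\begin{pmatrix}1&1+y\\x+x^2a&y^2+y^3b\end{pmatrix},\qquad\varphi(x)=4,\quad\varphi(y)=3,\quad\varphi(a)=\varphi(b)=2s .
\]
The degrees are $\deg A=0$, $\deg B=3$, $\deg C=\max(4,8+2s)$ and $\deg D=\max(6,9+2s)$. For every $s$,
\[
\deg B+\deg C=\max(7,11+2s)>\max(6,9+2s)=\deg A+\deg D ,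
\]
so Lemma~\ref{lem:dominant} applies. The entry $B$ has the single top term $y$. The entry $C$ has a single top term unless $8+2s=4$. Hence for $s\ne-2$, $s\neq 0$, the matrix is invertible over $\mathcal R$ and the knot is fibered by Proposition~\ref{prop:matrix}; for $s=0$ it is the torus knot $T(4,3)$. For $s=-2$ the two terms of $C$ have the same degree, and
\[
\det\mathcal M_0=t^6+t^5-2t^4(1+t^3)=-t^4(t+1)(2t^2-3t+2).
\]
By \eqref{eq:alex}, $\Delta\doteq2t^2-3t+2$, and the knot is not fibered. In the language of Theorem~\ref{thm:B}, $m_+=1$, and $E_V(5)=8$, $E_V(7)=12+2s$ give $m_-=2$ exactly for $s=-2$.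

Cancellation between the two diagonals does occur below the top degree: for $s=-1$ we have $A_0D_0=t^6+t^7$ and $B_0C_0=t^4+t^6+t^7+t^9$, so $\det\mathcal M_0=-t^4(1+t^5)$. What the proof needs is that it never reaches the top. In the example this was a comparison of two explicit maxima. In general each of the four degrees is a maximum over many terms, and for $s<0$ the comparison is the main difficulty.

\section{Degrees of the entries}\label{sec:degrees}

\subsection{The case $r=N$}

Here the entry $-x^{-1}$ of $\mathcal M$ turns the determinant into a sum, and no comparison of diagonals is needed.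

\begin{proposition}\label{prop:rN}
Let $r=N$ and $s\ne0$. The leading coefficient of $\Delta_{K_s}$ is $m$, and $K_s$ is fibered if and only if $m=1$. If $s>0$ or $|s|r>pq$, then $m=1$.
\end{proposition}

\begin{proof}
Adding to the first column of $\mathcal M$ the second column multiplied on the right by $x^{-1}$ gives
\[
\begin{pmatrix}w&\partial_y\ell_W\\0&1\end{pmatrix},\qquad w=\partial_x\ell_V+(\partial_y\ell_W)\,x^{-1}.
\]
So $\mathcal M$ is invertible if $w$ is a unit, and $\det\mathcal M_0=w_0$. The element $w$ is positive, with one term for each step $k$, and by Lemma~\ref{lem:basis} that term has degree $\varepsilon(k)$. Hence the top part of $w$ has $m$ terms, and $m$ is the leading coefficient of $w_0$ and of $\Delta_{K_s}$. If $m=1$, then $w$ is a unit by Lemma~\ref{lem:unit}, and $K_s$ is fibered by Proposition~\ref{prop:matrix}. If $m>1$, the polynomial is not monic and $K_s$ is not fibered.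

Let $s>0$. Then $E_V$ and $E_W$ are nondecreasing in $k$, and $E_V(N)=E_W(N)$ because $u_N=0$. Step $N$ ends in row $0$, so it is an $x$-step, with $\varepsilon(N)=E_V(N)-p$. An $x$-step $k<N$ has $X_k<X_N$ and hence $\varepsilon(k)<\varepsilon(N)$, and a $y$-step has $\varepsilon(k)\le E_W(N)-p-q<\varepsilon(N)$. So $m=1$.

Let $s<0$ and $|s|r>pq$. Step $1$ is a $y$-step with $v_1=0$, so $\varepsilon(1)=-p$. Since $r=N$, index $1$ is a crossing, and $v_k\ge1$ for $k\ge2$. A $y$-step $k\ge2$ has $\varepsilon(k)\le qp-|s|r-p-q<-p$, and an $x$-step has $\varepsilon(k)\le pq-|s|r-p<-p$. Again $m=1$.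
\end{proof}

\subsection{The case $r<N$}

Let $r<N$. The visits other than $e$ and $N$ are exactly the crossings. The \emph{run} of a visit $k'$ is the set of steps $k$ with $k''<k\le k'$, where $k''$ is the preceding visit, or $0$ if there is none. The runs of the early visits partition the steps of $\gamma$, and those of the late visits partition the steps of $\delta$. Since $E_W=E_V+u$, both functions belong to one family: for $\kappa\in\mathbb R$ put
\[
\Phi_+(\kappa)=\max_{k\text{ early visit}}\bigl(E_V(k)+\kappa u_k\bigr),\qquad\Phi_-(\kappa)=\max_{k\text{ late visit}}\bigl(E_V(k)+\kappa u_k\bigr).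
\]

\begin{lemma}\label{lem:entries}
Let $s\ne0$. Then $\deg A\le\Phi_+(0)-p$ and $\deg D\le\Phi_-(1)-q$, while $\deg B=\Phi_+(1)-q$ and $\deg C=\Phi_-(0)-p$. The top parts of $B$ and $C$ have exactly $m_+$ and $m_-$ terms.
\end{lemma}

\begin{proof}
Let $k$ be a step in the run of $k'$. No index $i$ with $k\le i<k'$ is a crossing, so $v_k=v_{k'}$. If $k$ is an $x$-step, then $E_V(k)\le E_V(k')$, with equality if and only if $k$ is the last $x$-step of the run. If $k$ is a $y$-step, then $E_W(k)\le E_W(k')$, with equality if and only if $k$ is the last $y$-step of the run. With Lemma~\ref{lem:basis} this bounds all four degrees from above as stated. It also shows that the remaining claims follow once we know: the run of every early visit that maximizes $E_W$ contains a $y$-step, and the run of every late visit that maximizes $E_V$ contains an $x$-step.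

Let $s<0$. The first early run begins with a $y$-step, since $u_0=0<p$. If a later early run contains no $y$-step, then the preceding visit $k''$ is a crossing and $E_W(k')=E_W(k'')-|s|r$, so $k'$ is not a maximizer. The first late run goes from row $r$ to a smaller row, so it contains an $x$-step. If a later late run contains no $x$-step, then $E_V(k')=E_V(k'')-|s|r$.

Let $s>0$. From one early visit to the next, and from one late visit to the next, $v$ grows by $1$, so $E_V$ and $E_W$ increase strictly. The maximizers are $e$ and $N$. The run of $e$ ascends to row $r$ from a smaller row, so it contains a $y$-step; the run of $N$ descends to row $0$, so it contains an $x$-step.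
\end{proof}

The runs that maximize $E_V$ among early visits need not contain an $x$-step, so for $A$, and likewise for $D$, we have only upper bounds. They point in the right direction.

\begin{proposition}[dominance]\label{prop:dominance}
Let $r<N$ and $s\ne0$. Then
\begin{equation}\label{eq:dom}
\Phi_+(1)-\Phi_+(0)>\Phi_-(1)-\Phi_-(0),
\end{equation}
and consequently $\deg B+\deg C>\deg A+\deg D$.
\end{proposition}

The consequence follows from Lemma~\ref{lem:entries}, because $\deg B+\deg C=\Phi_+(1)+\Phi_-(0)-N$ and $\deg A+\deg D\le\Phi_+(0)+\Phi_-(1)-N$. For $s>0$ all four maxima in \eqref{eq:dom} are attained at the last visits $e$ and $N$, by the monotonicity in the proof above, and \eqref{eq:dom} reads $u_e>u_N$, that is, $r>0$. For $s<0$ the proof is completed in Sections~\ref{sec:rotation} and~\ref{sec:proofC}.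

\begin{proof}[Proof of Theorem~\ref{thm:B}(a) and (b)]
For $s=0$ the knot is a torus knot, and $r=N$ is Proposition~\ref{prop:rN}. Let $s\ne0$ and $r<N$. By Proposition~\ref{prop:dominance} and Lemma~\ref{lem:entries}, Lemma~\ref{lem:dominant} applies with $m_B=m_+$ and $m_C=m_-$. By Proposition~\ref{prop:alex} the leading coefficient of $\Delta_{K_s}$ is $m_+m_-$. If it is $1$, then $\mathcal M$ is invertible and $K_s$ is fibered by Proposition~\ref{prop:matrix}. If it exceeds $1$, then $K_s$ is not fibered. This proves (b). For (a) it remains to see that $m_+=m_-=1$. If $s>0$, this is the strict monotonicity of $E_W$ and $E_V$. If $s<0$ and $|s|r>pq$, then from one early visit to the next $E_W$ changes by at most $qY_N-|s|r=pq-|s|r<0$, and from one late visit to the next $E_V$ changes by at most $pX_N-|s|r<0$. So the first early and the first late visit are the only maximizers.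
\end{proof}

\section{From dominance to rotations}\label{sec:rotation}

Let $s<0$ and $r<N$. The four maxima in \eqref{eq:dom} are now attained at four visits about which we know nothing, and these may not be unique. Two devices remove the difficulty. First, $\Phi_\pm$ is a maximum of finitely many affine functions of $\kappa$ whose slopes are rows, so each side of \eqref{eq:dom} is the integral over $\kappa$ of the row of a maximizer, and it suffices to compare two rows. Second, for fixed $\kappa$ there is a natural time along $\ell$ in which the rows appear as the orbit of a rotation.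

Fix an irrational $\kappa\in(0,1)$. Since $E_V$ and $u$ are integers and distinct visits have distinct rows, $E_V+\kappa u$ takes distinct values on the visits. Let $j_+(\kappa)$ and $j_-(\kappa)$ be the rows of its unique maximizers among the early and the late visits. Near $\kappa$ the maximizers do not change, so $\Phi_\pm'(\kappa)=j_\pm(\kappa)$. As $\Phi_\pm$ is continuous and piecewise linear, the difference of the two sides of \eqref{eq:dom} is $\int_0^1(j_+-j_-)\,d\kappa$. So \eqref{eq:dom} follows from
\begin{equation}\label{eq:rows}
j_+(\kappa)>j_-(\kappa)\qquad\text{for all irrational }\kappa\in(0,1).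
\end{equation}

Write $\{\cdot\}$ for the fractional part. For an irrational $\alpha\in(0,1)$, an integer $r\ge1$ and a real number $\omega$ put $\theta_j=\{j\alpha\}$ and
\[
J_+=\{1\le j\le r:\theta_j\le\theta_r\},\qquad J_-=\{0\}\cup\{1\le j\le r:\theta_j>\theta_r\},
\]
\[
\operatorname{rk}(j)=\#\{1\le i\le r:\theta_i<\theta_j\},\qquad\Psi(j)=\omega\theta_j-\operatorname{rk}(j)\ \ (1\le j\le r),\qquad\Psi(0)=\omega-r .
\]
Thus $r\in J_+$ and $0\in J_-$. One should picture the points $\theta_1,\dots,\theta_r$ in the interval $(0,1]$, with the label $0$ placed at the right endpoint $1$. Moving from left to right, $\Psi$ grows at rate $\omega$ and loses $1$ for each point passed.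

\begin{lemma}\label{lem:time}
Choose integers $i_0,j_0$ with $qj_0-pi_0=1$, and let $\alpha=\{(pi_0+\kappa)/pq\}$ and $\omega=pq/(|s|r)$. Then $J_+$ and $J_-$ are the sets of rows of the early and of the late visits, and $j_\pm(\kappa)$ is the unique maximizer of $\Psi$ on $J_\pm$.
\end{lemma}

\begin{proof}
Put $d_k=pX_k+\kappa u_k=(1-\kappa)pX_k+\kappa qY_k$. The second expression shows that $d_k$ increases strictly from $d_0=0$ to $d_N=pq$. The pair $(X_k,Y_k)-u_k(i_0,j_0)$ lies in the kernel of $(i,j)\mapsto qj-pi$, which is generated by $(q,p)$. So $X_k\equiv u_ki_0\pmod q$, and $d_k\equiv u_k(pi_0+\kappa)\pmod{pq}$. For $k<N$ we have $0\le d_k<pq$, hence $d_k=pq\,\theta_{u_k}$. Therefore the rows $1,\dots,r$ are visited in the order of the numbers $\theta_j$, which gives the first claim. Let $k$ be a visit in row $j$; then $E_V(k)+\kappa u_k=d_k-|s|r\,v_k$. If $k$ is early, $v_k=\operatorname{rk}(j)$. If $k<N$ is late, $v_k=\operatorname{rk}(j)-1$, because $\operatorname{rk}(j)$ also counts row $r$, which is not a crossing. If $k=N$, then $d_k=pq$ and $v_k=r-1$. So $(E_V(k)+\kappa u_k)/(|s|r)$ equals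 $\Psi(j)$ at early visits and $\Psi(j)+1$ at late visits.
\end{proof}

\begin{theorem}\label{thm:C}
Let $\alpha\in(0,1)$ be irrational and $r\ge1$. For all but finitely many $\omega\in\mathbb R$, the maximizers $j_+$ of $\Psi$ on $J_+$ and $j_-$ of $\Psi$ on $J_-$ are unique and satisfy $j_+>j_-$.
\end{theorem}

\begin{proof}[Proof of Proposition~\ref{prop:dominance} for $s<0$]
At the value of $\omega$ in Lemma~\ref{lem:time} both maximizers are unique. By continuity they are the maximizers for all nearby $\omega$, and some of these are not exceptional in Theorem~\ref{thm:C}. This gives \eqref{eq:rows} and hence \eqref{eq:dom}.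
\end{proof}

\begin{example}\label{ex:rot}
For $T(3,2;4,s)$ we may take $i_0=1$, $j_0=2$, so $\alpha=(3+\kappa)/6\in(\frac12,\frac23)$ and $r=4$. Then $\theta_1=\alpha$, $\theta_2=2\alpha-1$, $\theta_3=3\alpha-1$, $\theta_4=4\alpha-2$, in the order $\theta_2<\theta_4<\theta_1<\theta_3<1$, which is the order of the walk $0,2,4,1,3,0$. So $J_+=\{2,4\}$ and $J_-=\{0,1,3\}$, and the theorem can fail only if $j_+=2$ and $j_-=3$. But
\[
\Psi(4)-\Psi(2)=\omega(2\alpha-1)-1=\Psi(3)-\Psi(1),
\]
and $j_+=2$ makes this number negative while $j_-=3$ makes it positive. The reason is that the gaps from $\theta_2$ to $\theta_4$ and from $\theta_1$ to $\theta_3$ have the same length: an orbit of a rotation repeats its gaps, so what is profitable on one side of $\theta_r$ is tied to what is profitable on the other.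
\end{example}

\section{Proof of the rotation theorem}\label{sec:proofC}

We argue by induction on $r$, replacing $(\alpha,r)$ by $(\{-1/\alpha\},\lfloor r\alpha\rfloor)$. For a statement $\mathcal P$, let $[\mathcal P]$ be $1$ if it holds and $0$ otherwise.

\subsection{The function $\Psi$ as a walk in $j$}

The rank $\operatorname{rk}(j)$ involves all $r$ points at once, which is unsuitable for an induction. For a rotation, however, its increments in $j$ are local. Put $\chi(i)=[\theta_i\le\theta_r]$ for $0\le i\le r$, so $\chi(0)=\chi(r)=1$, and for $1\le i\le r$ we have $\chi(i)=1$ on $J_+$ and $\chi(i)=0$ on $J_-$. For a real parameter $R$ define on $\{0,\dots,r\}$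
\[
f(j)=R\theta_j+\theta_r\,j-\sum_{0\le i<j}\chi(i),\qquad f^*(j)=f(j)\ \ (j\ge1),\qquad f^*(0)=R-1 .
\]
Note that $f(0)=0$; only the value at $0$ distinguishes $f$ from $f^*$. We write $\mathcal S(\alpha,r,R)$ for the data $\theta_j,\chi,J_\pm,f,f^*$, and $J_-^\circ=J_-\setminus\{0\}\subset\{1,\dots,r-1\}$.

\begin{lemma}\label{lem:walk}
For $0\le i\le r$,
\begin{equation}\label{eq:sym}
\theta_i+\theta_{r-i}=\theta_r+1-\chi(i),\qquad\text{hence}\quad\chi(i)=\chi(r-i).
\end{equation}
If $R=\omega-r$, then $\Psi=f^*+1$ on $\{0,\dots,r\}$.
\end{lemma}

\begin{proof}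
For all integers $i,j$ we have $\{(i-j)\alpha\}=\theta_i-\theta_j+[\theta_i<\theta_j]$. Applied to the pair $(r,i)$ this gives the first identity in \eqref{eq:sym}, whose left side is symmetric under $i\mapsto r-i$. Let $H(n)=\sum_{i=1}^n\theta_i$ and $1\le j\le r$. Summing over $1\le i\le r$ and using $\{-n\alpha\}=1-\theta_n$ for $n\ge1$,
\[
\operatorname{rk}(j)=r\theta_j-H(r)+\sum_{n=1-j}^{r-j}\{n\alpha\}=r\theta_j-H(r)+H(r-j)+(j-1)-H(j-1).
\]
Hence $\operatorname{rk}(1)=r\theta_1-\theta_r$, and for $1\le j<r$, by \eqref{eq:sym},
\[
\operatorname{rk}(j+1)-\operatorname{rk}(j)=r(\theta_{j+1}-\theta_j)-\theta_{r-j}+1-\theta_j=r(\theta_{j+1}-\theta_j)-\theta_r+\chi(j).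
\]
Summing, $\operatorname{rk}(j)=r\theta_j-\theta_rj+\sum_{0\le i<j}\chi(i)-1$, so $\Psi(j)=f(j)+1$ for $j\ge1$. Also $\Psi(0)=R=f^*(0)+1$.
\end{proof}

So we must prove that for all but finitely many $R$ the maximizers $j_\pm$ of $f^*$ on $J_\pm$ are unique and $j_+>j_-$. Uniqueness is easy: the values $f^*(j)$ are affine functions of $R$ with pairwise distinct slopes $\theta_j\in(0,1)$ for $j\ge1$ and $1$ for $j=0$, so outside a finite set of $R$ they are pairwise distinct.

\subsection{Duality}

Replacing $\alpha$ by $1-\alpha$ reflects the interval and exchanges the two sides of $\theta_r$; replacing $j$ by $r-j$ then restores the form of the problem.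

\begin{lemma}\label{lem:dual}
Let bars denote the data of $\mathcal S(1-\alpha,r,R)$. The map $j\mapsto r-j$ is a bijection $J_-\to\bar J_+$ and a bijection $J_+\to\bar J_-$, and
\begin{equation}\label{eq:dual}
\bar f^*(r-j)=f^*(j)-f(r)\quad(j\in J_-),\qquad\bar f^*(r-j)=f^*(j)-f(r)+R-1\quad(j\in J_+).
\end{equation}
Hence $\bar j_+=r-j_-$ and $\bar j_-=r-j_+$ when the maximizers are unique, and Theorem~\ref{thm:C} holds for $(\alpha,r)$ if and only if it holds for $(1-\alpha,r)$.
\end{lemma}

\begin{proof}
We have $\bar\theta_i=1-\theta_i$ for $i\ge1$. So $\bar J_+=J_-^\circ\cup\{r\}$, $\bar J_-=\{0\}\cup(J_+\setminus\{r\})$, $\bar\chi(0)=1$, and $\bar\chi(i)=1-\chi(i)$ for $1\le i<r$. By \eqref{eq:sym} the map $j\mapsto r-j$ preserves $J_-^\circ$ and $J_+\setminus\{r\}$, and it exchanges $0$ and $r$; this gives the bijections. For $1\le j\le r$ we have $\sum_{0\le i<j}\bar\chi(i)=j+1-\sum_{0\le i<j}\chi(i)$, so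
\[
\bar f(j)=R(1-\theta_j)+(1-\theta_r)j-j-1+\sum_{0\le i<j}\chi(i)=R-1-f(j).
\]
By symmetry of $\chi$, $\sum_{0\le i<r-j}\chi(i)=\sum_{j<i\le r}\chi(i)$. With $c_0=r\theta_r-\sum_{i=0}^r\chi(i)$ and \eqref{eq:sym} we get, for $0\le j\le r$,
\[
f(j)+f(r-j)=R\bigl(\theta_r+1-\chi(j)\bigr)+\chi(j)+c_0 .
\]
For $j=0$ this says $f(r)=R\theta_r+1+c_0$. So $f(j)+f(r-j)$ equals $f(r)$ if $\chi(j)=1$ and $f(r)+R-1$ if $\chi(j)=0$. Substituting $f(r-j)$ into $\bar f(r-j)=R-1-f(r-j)$ gives \eqref{eq:dual} for $1\le j\le r-1$. For $j=0$ we have $\bar f(r)=R-1-f(r)=f^*(0)-f(r)$, and for $j=r$ both sides equal $R-1$.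
\end{proof}

\subsection{Renormalization}

As $i$ runs from $0$ to $r$, the point $\theta_i$ sweeps through $[0,1)$ in steps of length $\alpha$ and wraps around $M=\lfloor r\alpha\rfloor<r$ times. For $0\le k\le M$, \emph{pass $k$} is the set of $0\le i\le r$ with $\lfloor i\alpha\rfloor=k$. Within a pass, $f$ has only two kinds of steps, so its maxima are governed by its values at the first indices of the passes. These values turn out to form a system of the same kind.

If $M=0$, the points increase with $i$, so $J_+=\{1,\dots,r\}$ and $J_-=\{0\}$. Let $M\ge1$. Put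
\[
\alpha'=\{-1/\alpha\},\qquad R'=R\alpha+\theta_r,
\]
and let primes denote the data of $\mathcal S(\alpha',M,R')$; the number $\alpha'$ is irrational and $\theta'_k=\{-k/\alpha\}$. The first index of pass $k$ is $\sigma_k=\lceil k/\alpha\rceil=k/\alpha+\theta'_k$. Let $L=r-\sigma_M\ge0$ and $L_k=L+\chi'(k)$, and put $F_k=f'(k)$, $F_k^*=f'^*(k)$ for $0\le k\le M$. Thus $F_0=0$, $F_0^*=R'-1$, and $F^*_k=F_k$ for $k\ge1$.

\begin{lemma}\label{lem:renorm}
Let $M\ge1$.
\begin{enumerate}
\item[(i)] Pass $k$ has at least $L_k$ indices. On the first $L_k$ of them $\chi=1$, on the others $\chi=0$. Pass $M$ has exactly $L_M$ indices. Index $1$ lies in pass $0$.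
\item[(ii)] $f(i+1)-f(i)=R'-\chi(i)$ if $i,i+1$ lie in the same pass, and $f(i+1)-f(i)=R'-R-\chi(i)$ otherwise.
\item[(iii)] $f(\sigma_k)=F_k$ for $0\le k\le M$, and $f(1)=F_0^*$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For $i=\sigma_k+n$ in pass $k$ we have $\theta_i=i\alpha-k=\alpha(\theta'_k+n)$. For $i=r$ this gives $\theta_r=\alpha(L+\theta'_M)$. So $\chi(i)=1$ if and only if $\theta'_k+n\le L+\theta'_M$. Since $\theta'_k,\theta'_M\in[0,1)$, this inequality holds for $n<L$, fails for $n>L$, and for $n=L$ holds exactly when $\chi'(k)=1$; that is, it holds if and only if $n<L_k$. Pass $M$ has $L+1=L_M$ indices. For $k<M$ and $0\le n<L_k$ we have $\sigma_k+n=k/\alpha+\theta'_k+n\le(k+\theta_r)/\alpha<(k+1)/\alpha$, so $\sigma_k+n$ lies in pass $k$. Finally $\lfloor\alpha\rfloor=0$.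

(ii) We have $f(i+1)-f(i)=R(\theta_{i+1}-\theta_i)+\theta_r-\chi(i)$, and $\theta_{i+1}-\theta_i$ is $\alpha$ or $\alpha-1$.

(iii) By (i), $\sum_{i<\sigma_k}\chi(i)=\sum_{j<k}L_j$, and $\theta_r/\alpha=L+\theta'_M$. Hence
\[
f(\sigma_k)=R\alpha\theta'_k+\theta_r\Bigl(\frac k\alpha+\theta'_k\Bigr)-kL-\sum_{j<k}\chi'(j)=R'\theta'_k+\theta'_Mk-\sum_{j<k}\chi'(j)=f'(k).
\]
Also $f(1)=R\alpha+\theta_r-1=R'-1$.
\end{proof}

In Example~\ref{ex:rot} the passes are $\{0,1\},\{2,3\},\{4\}$, so $M=2$ and $L=0$. Here $\alpha'=2-1/\alpha<\frac12$, so $\chi'\equiv1$ and each $L_k$ is $1$; indeed $\chi=1$ exactly at $0,2,4$. The renormalized system has $J'_+=\{1,2\}$ and $J'_-=\{0\}$.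

\subsection{Nonpositive parameter}

The inductive hypothesis compares the positions of the two maximizers of the renormalized system. When $R'<0$ we shall also have to compare the maximal values. The next two lemmas do this.

\begin{lemma}\label{lem:neg1}
If $R\le0$, then $\max_{J_+}f^*>\max_{J_-}f^*$.
\end{lemma}

\begin{proof}
Induction on $r$, for all $\alpha$ at once. Put $R'=R\alpha+\theta_r$ also when $M=0$; in all cases $f(1)=R'-1$. Since $R\le0$, we have $R'-R=\theta_r-R(1-\alpha)>0$, so $f^*(0)=R-1<f(1)$. If $M=0$ this is enough, as $1\in J_+$ and $J_-=\{0\}$. Let $M\ge1$ and write $\mu=\max_{J_+}f$.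

Suppose $R'>0$. For $j\in J_-^\circ$ we have $j<r$, and the step $f(j+1)-f(j)\in\{R',R'-R\}$ is positive. Stepping forward until $J_+\ni r$ is met, we get $f(j)<\mu$. In particular $f(1)\le\mu$ whichever set contains $1$, so $f^*(0)<\mu$.

Suppose $R'\le0$. By induction there is $n\in J'_+$ with $F_n>F^*_k$ for all $k\in J'_-$. For every $k\in J'_+$ we have $k\ge1$ and $L_k\ge1$, so $\sigma_k\in J_+$ and $F_k\le\mu$; in particular $F_n\le\mu$. By Lemma~\ref{lem:renorm}(ii), $f$ is nonincreasing within each pass. Let $j\in J_-^\circ$ lie in pass $k$. If $k=0$, then $f(j)\le f(1)=F_0^*<F_n$. If $k\in J'_-$, $k\ge1$, then $f(j)\le F_k<F_n$. If $k\in J'_+$, then $j>\sigma_k$ and $f(j)\le f(\sigma_k+1)=F_k+R'-1<F_k\le\mu$. Finally $f^*(0)<f(1)=F_0^*<F_n$.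
\end{proof}

\begin{lemma}\label{lem:neg2}
If $R\le0$, then $\max_{J_-}f^*>\max_{J_+}f^*-(1-R)$.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:neg1} for $\mathcal S(1-\alpha,r,R)$ says $\max_{\bar J_+}\bar f^*>\max_{\bar J_-}\bar f^*$. By \eqref{eq:dual} this reads $\max_{J_-}f^*-f(r)>\max_{J_+}f^*-f(r)+R-1$.
\end{proof}

\subsection{The induction}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Induction on $r$, for all $\alpha$ at once. We have $\theta_r\ne1-\alpha$, since otherwise $(r+1)\alpha\in\mathbb Z$. If $\theta_r>1-\alpha$, then $\bar\theta_r=1-\theta_r<\alpha=1-\bar\alpha$ with $\bar\alpha=1-\alpha$. By Lemma~\ref{lem:dual} we may therefore assume $\theta_r<1-\alpha$. If $M=0$, then $j_-=0<j_+$. Let $M\ge1$. The assumption yields: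
\begin{equation}\label{eq:last}
\text{the last index of every pass $k<M$ lies in $J_-^\circ$.}
\end{equation}
Indeed such an index $i$ has $\theta_i+\alpha\ge1$, so $\theta_i\ge1-\alpha>\theta_r$, and $i\ge1$ because index $1$ lies in pass $0$. Thus every pass $k<M$ consists of an initial part with $\chi=1$ and a nonempty final part in $J_-^\circ$.

The map $R\mapsto R'$ is an affine bijection. Exclude the finitely many $R$ for which the values of $f^*$ on $\{0,\dots,r\}$ are not pairwise distinct, or the values $F_0^*,\dots,F_M^*$ are not pairwise distinct, or $R'\in\{0,1\}$, or the conclusion of the theorem fails for $\mathcal S(\alpha',M,R')$. Let $j'_\pm$ be the maximizers of $F^*$ on $J'_\pm$; by induction $j'_+>j'_-$. If $j_-=0$ there is nothing to prove. So let $j_-\in J_-^\circ$, and let $k_\pm$ be the pass that contains $j_\pm$; then $k_-<M$. We show $k_+>k_-$, which implies $j_+>j_-$.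

Let $\mathcal K$ be the set of passes that meet $J_+$. Pass $k$ has $L_k$ indices with $\chi=1$, and index $0$ is not in $J_+$. Hence $\mathcal K=\{0,\dots,M\}$ if $L\ge1$, and $\mathcal K=J'_+$ if $L=0$. The pass $k_+$ is the unique maximizer on $\mathcal K$ of the function that assigns to $k$ the largest value of $f$ on $J_+$ in pass $k$. Where in the pass that value is taken depends on the sign of $R'-1$, the step within a pass from an index with $\chi=1$. For $k_-$ the relevant sign is that of $R'$. We determine $k_+$ first.

\emph{Step 1: $k_+$ for $R'<1$.} Within a pass $f$ decreases along the indices with $\chi=1$. The best element of $J_+$ in pass $k\in\mathcal K$ is the first one, namely $\sigma_k$ for $k\ge1$ and index $1$ for $k=0$. By Lemma~\ref{lem:renorm}(iii) its value is $F_k^*$ in both cases. So $k_+$ maximizes $F^*$ on $\mathcal K$.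

\emph{Step 2: $k_+$ for $R'>1$.} Now the best element of $J_+$ in pass $k\in\mathcal K$ is the last one, $\sigma_k+L_k-1$, with value $F_k+(L_k-1)(R'-1)$. We claim that this equals $(L-1)(R'-1)+\mathcal B_k$ with $\mathcal B_k=F_k^*+(R'-1)[k\in J'_+]$. For $k\ge1$ this holds because $\chi'(k)=[k\in J'_+]$. For $k=0$ the value is $L(R'-1)=(L-1)(R'-1)+F_0^*$, and $0\notin J'_+$. So $k_+$ maximizes $\mathcal B$ on $\mathcal K$.

\emph{Step 3: the case $R'>0$.} Within a pass $f$ increases along $J_-^\circ$, so $j_-$ is the last index of pass $k_-$. By \eqref{eq:last} and Lemma~\ref{lem:renorm}(ii), for each $1\le k\le M$ the last index of pass $k-1$ lies in $J_-^\circ$ and has value $F_k^*+R-R'$. Also $f^*(0)=R-1=F_0^*+R-R'$. Since $j_-$ maximizes $f^*$ on $J_-$, the number $n=k_-+1$ maximizes $F^*$ on $\{0,\dots,M\}=J'_+\cup J'_-$. So $n=j'_+$ or $n=j'_-<j'_+$, and $n\le j'_+$ in both cases. We must show $k_+\ge n$. If $L=0$, then $\mathcal K=J'_+$, on which $\mathcal B-F^*$ is constant, so Steps 1 and 2 give $k_+=j'_+\ge n$. Let $L\ge1$, so $\mathcal K=\{0,\dots,M\}$. If $R'<1$, Step 1 gives $k_+=n$. If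 $R'>1$, then $\mathcal B-F^*$ is constant on $J'_+$ and on $J'_-$, so $k_+\in\{j'_+,j'_-\}$. If $n=j'_-$, both candidates are at least $n$. If $n=j'_+$, then $\mathcal B_{j'_+}>F^*_{j'_+}>F^*_{j'_-}=\mathcal B_{j'_-}$, so $k_+=j'_+=n$.

\emph{Step 4: the case $R'<0$.} By Step 1, $k_+$ maximizes $F^*$ on $\mathcal K\supseteq J'_+$. Lemma~\ref{lem:neg1} for $\mathcal S(\alpha',M,R')$ gives $F^*_{j'_+}>F^*_k$ for all $k\in J'_-$, so $k_+=j'_+$. Since $f$ decreases within passes, the best element of $J_-^\circ$ in pass $k<M$ is the first one, $\sigma_k+L_k$, which exists by \eqref{eq:last}. Its value is $F_k+L_k(R'-1)=L(R'-1)+\mathcal D_k$ with $\mathcal D_k=F_k-(1-R')\chi'(k)$, and $k_-$ maximizes $\mathcal D$ on $\{0,\dots,M-1\}\supseteq J'_-$. For $k\in J'_-$ we have $\mathcal D_k=F^*_k$: if $k\ge1$ because $\chi'(k)=0$, and if $k=0$ because $\mathcal D_0=R'-1$. For $k\in J'_+\setminus\{M\}$ we have $\mathcal D_k=F^*_k-(1-R')$, which is less than $F^*_{j'_-}$ by Lemma~\ref{lem:neg2} for $\mathcal S(\alpha',M,R')$. Hence $k_-=j'_-<j'_+=k_+$.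
\end{proof}

This completes the proofs of Proposition~\ref{prop:dominance}, of Theorem~\ref{thm:B}(a) and (b), and of Theorem~\ref{thm:main}.

\section{The genus}\label{sec:genus}

To prove $2g(K)\le\operatorname{span}\Delta_K$ we need an upper bound for the genus. Twisted torsion supplies one, because it detects the genus and, in our case, is computed from the same matrix $\mathcal M$. The Thurston norm $x_X(\varphi)$ is the minimum of $\sum_i\max\{0,-\chi(\Sigma_i)\}$ over properly embedded oriented surfaces dual to $\varphi$ with components $\Sigma_i$, where $\chi(\Sigma_i)$ is the Euler characteristic. For the exterior of a nontrivial knot it equals $2g(K)-1$.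

\begin{theorem}[Friedl--Vidussi \cite{FV}]\label{thm:FV}
For the exterior $X$ of a nontrivial knot there is a unitary representation $\rho\colon G\to U(k)$ with $x_X(\varphi)=\max\{0,\frac1k\operatorname{span}\tau(X,\rho_t)\}$.
\end{theorem}

Exchanging left and right modules replaces $\rho$ by its complex conjugate and $t$ by $t^{-1}$, which preserves unitarity and spans, so the side convention is again immaterial.

A span has two ends, so we need dominance at the bottom degree as well. It comes from a symmetry of the words. For a positive $v\ne0$ let $\operatorname{low}v$ be the smallest value of $\varphi$ on its support, which is the lowest exponent of $v_0$, and let $\operatorname{low}0=+\infty$.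

\begin{lemma}\label{lem:low}
Let $r<N$ and $s\ne0$. Then $\operatorname{low}B+\operatorname{low}C<\operatorname{low}A+\operatorname{low}D$, and
\[
\operatorname{span}\det\mathcal M_0=(\deg B+\deg C)-(\operatorname{low}B+\operatorname{low}C).
\]
\end{lemma}

\begin{proof}
For $0\le k\le e$ we have $u_{e-k}\equiv r-u_k\pmod N$. If $u_k\le r$, then $0\le r-u_k<N$ and so $u_{e-k}=r-u_k$. Hence the set consisting of $0$ and the early visits is invariant under $k\mapsto e-k$. The run between consecutive elements $k''<k'$ of this set corresponds to the run between $e-k'$ and $e-k''$, which has the same length $n$ and the same row change $u_{k'}-u_{k''}$. The number $i$ of $x$-steps of a run satisfies $q(n-i)-pi=u_{k'}-u_{k''}$, so corresponding runs have the same numbers of $x$-steps and of $y$-steps. Therefore $\gamma_V=x^{i_1}ax^{i_2}a\cdots ax^{i_l}$, with one exponent for each early run, is a palindrome, and so is $\gamma_W$. The map $k\mapsto N+e-k$ on $\{e,\dots,N\}$ satisfies the same congruence, exchanges $e$ and $N$, and shows that $\delta_V$ and $\delta_W$ are palindromes.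

In a palindrome $\omega$, if the prefix before an occurrence of $x$ has degree $d$, the prefix before the mirror occurrence is the reversed suffix and has degree $\varphi(\omega)-p-d$. So the exponents of each of $A_0,B_0,C_0,D_0$ are symmetric, and for the nonzero entries
\[
\begin{array}{ll}
\deg A+\operatorname{low}A=\varphi(\gamma_V)-p,&\deg B+\operatorname{low}B=\varphi(\gamma_W)-q,\\[2pt]
\deg C+\operatorname{low}C=2\varphi(\gamma_V)+\varphi(\delta_V)-p,\qquad&\deg D+\operatorname{low}D=2\varphi(\gamma_W)+\varphi(\delta_W)-q.
\end{array}
\]
We have $\varphi(\gamma_W)-\varphi(\gamma_V)=E_W(e)-E_V(e)=r$, and $\varphi(\ell_V)=\varphi(\ell_W)$ gives $\varphi(\delta_W)=\varphi(\delta_V)-r$. Hence the right sides for $A$ and $D$ have the same sum as those for $B$ and $C$, namely $3\varphi(\gamma_V)+\varphi(\delta_V)+r-N$. If $A$ and $D$ are nonzero, Proposition~\ref{prop:dominance} now gives the inequality; otherwise it is trivial. Both extreme terms of $B_0C_0$ thus survive in $A_0D_0-B_0C_0$ and are its extreme terms.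
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(c)]
For fibered knots the equality is classical; by (a) this covers $s\ge0$. For the unknot both sides vanish. Let $s<0$ and let $K_s$ be nontrivial. Take $\rho$ as in Theorem~\ref{thm:FV}. Since $x_X(\varphi)=2g(K_s)-1>0$, the torsion is nonzero, so $X$ is $\rho_t$-acyclic, and $2g(K_s)-1=\frac1k\operatorname{span}\tau(X,\rho_t)$. We claim that
\begin{equation}\label{eq:span}
\operatorname{span}\det\rho_t(\mathcal M)\le k\operatorname{span}\det\mathcal M_0 .
\end{equation}
For a positive $v$ the entries of the $k\times k$ matrix $\rho_t(v)$ have all exponents between $\operatorname{low}v$ and $\deg v$. Let $r<N$ and expand the $2k\times2k$ determinant over permutations. If a term uses $j$ entries from the block $\rho_t(A)$, then counting the first $k$ rows and the first $k$ columns shows that it uses $k-j$ entries from each of $\rho_t(B)$ and $\rho_t(C)$, and hence $j$ from $\rho_t(D)$. By Proposition~\ref{prop:dominance} its exponents are at most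
\[
j(\deg A+\deg D)+(k-j)(\deg B+\deg C)\le k(\deg B+\deg C),
\]
and by Lemma~\ref{lem:low} they are at least $k(\operatorname{low}B+\operatorname{low}C)$; if $A$ or $D$ vanishes, only $j=0$ occurs. With the formula of Lemma~\ref{lem:low} this gives \eqref{eq:span}. Let $r=N$. The column operation in the proof of Proposition~\ref{prop:rN} gives $\det\rho_t(\mathcal M)=\det\rho_t(w)$, whose span is at most $k(\deg w-\operatorname{low}w)$. Since $w$ is positive, $\deg w-\operatorname{low}w=\operatorname{span}w_0=\operatorname{span}\det\mathcal M_0$.

By \eqref{eq:twisted}, \eqref{eq:span} and \eqref{eq:alex},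
\[
2g(K_s)-1=\tfrac1k\operatorname{span}\det\rho_t(\mathcal M)-r\le\operatorname{span}\det\mathcal M_0-r=\operatorname{span}\Delta_{K_s}-1 .
\]
Together with $\operatorname{span}\Delta_{K_s}\le2g(K_s)$ this gives the equality.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AP} Adnan and Kyungbae Park, \emph{Infinite families of non-fibered twisted torus knots}, arXiv:2603.06316 (2026).

\bibitem{Bieri} Bieri, J. Pure Appl. Algebra \textbf{208} (2007).

\bibitem{BNS} Bieri, Neumann and Strebel (1987).

\bibitem{FV} Friedl and Vidussi, J. reine angew. Math. \textbf{707} (2015).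

\bibitem{Kielak} Kielak, J. AMS \textbf{33} (2020).

\end{thebibliography}
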